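# Clocked Ehrenfeucht–Fraïssé games and odd finite sets

## 1. Even and odd finite subsets of the tails of $\omega_1$

For $\gamma<\omega_1$ write $(\gamma,\omega_1)=\{\zeta:\gamma<\zeta<\omega_1\}$. Consider two structures of cardinality $\aleph_1$:

$$M^\circ=\{(\gamma,v): \gamma<\omega_1,\ v\subseteq(\gamma,\omega_1)\text{ finite},\ |v|\text{ even}\},$$
$$N^\circ=\{(\gamma,v): \gamma<\omega_1,\ v\subseteq(\gamma,\omega_1)\text{ finite},\ |v|\text{ odd}\}.$$

In both, a unary relation $P_\gamma$ names the fibre over $\gamma$ (the elements with first coordinate $\gamma$). For $\beta<\gamma$ the binary relation $S_{\gamma\beta}$ consists of all pairs $((\gamma,v),(\beta,v))$; that is, it says "same set, seen from a lower fibre".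

**They are not isomorphic.** Let $h:M^\circ\to N^\circ$ be an isomorphism. It preserves fibres, so $h(\gamma,\emptyset)=(\gamma,F_\gamma)$ with $F_\gamma$ odd. Since $S_{\gamma 0}((\gamma,\emptyset),(0,\emptyset))$ holds in $M^\circ$, we get $F_\gamma=F_0$ for all $\gamma$. Then the finite set $F_0$ is contained in $(\gamma,\omega_1)$ for every $\gamma<\omega_1$, so $F_0=\emptyset$. But $|F_0|$ is odd.

**One countable challenge can be met.** Suppose somebody hands us a countable set $A\subseteq M^\circ\cup N^\circ$ and asks for a countable partial isomorphism with domain containing $A\cap M^\circ$ and range containing $A\cap N^\circ$. Choose $\zeta<\omega_1$ larger than every first coordinate occurring in $A$. For $\gamma<\zeta$ send $(\gamma,v)$ to $(\gamma,v\,\triangle\,\{\zeta\})$. This is legitimate since $\zeta>\gamma$. It flips parity, is a bijection on each fibre with $\gamma<\zeta$, and respects the relations in both directions, because $u=v$ if and only if $u\,\triangle\,\{\zeta\}=v\,\triangle\,\{\zeta\}$. Restrict it to the countable set consisting of $A\cap M^\circ$ and the preimages of the elements of $A\cap N^\circ$.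

**Two challenges in a row cannot always be met.** Let the first challenge be $\{(0,\emptyset)\}$ with $(0,\emptyset)\in M^\circ$. The answer sends it to some $(0,F)$ with $F\subseteq(0,\omega_1)$ odd, hence nonempty. Let $\gamma=\max F>0$, and let the second challenge be $\{(\gamma,\emptyset)\}$. An extended answer sends $(\gamma,\emptyset)$ to some $(\gamma,G)$, and $S_{\gamma0}$ forces $G=F$. But $\gamma\in F$ and $G\subseteq(\gamma,\omega_1)$.

So the ordinal $\zeta$ is a promise that is good for the fibres below $\zeta$. When the opponent goes beyond $\zeta$, the promise is broken, and there is no isomorphism because every promise is broken eventually. We now ask whether the structures can be built so that the answering player may renew her promise again and again, as many times as a prescribed clock allows, while still no isomorphism exists. The clocks will be trees.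

## 2. Games clocked by a tree

A **tree** is a partial order $(T,<_T)$ with a unique smallest element $0_T$ in which the set of predecessors of every element is well-ordered by $<_T$. A **branch** is a linearly ordered subset. It is **uncountable** if it has cardinality $\aleph_1$. Let $\mathcal T_1$ be the class of trees of cardinality at most $\aleph_1$ with no uncountable branches.

For example, a finite chain is in $\mathcal T_1$. So is the tree consisting of a root and, for each nonzero $\zeta<\omega_1$, a separate chain of order type $\zeta$ above the root: it has $\aleph_1$ nodes, and each branch lies, apart from the root, inside one countable chain.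

Vocabularies are relational. A **partial isomorphism** between $M$ and $N$ is an injective partial map that preserves and reflects all relations, and $M\cup N$ denotes a disjoint union.

**The game.** Let $M,N$ be models of the same vocabulary with $|M|=|N|=\aleph_1$, and let $T$ be a tree. In the game $\mathrm{EF}^{\omega_1}(M,N)_T$, Player I chooses at round $\alpha$ a node $t_\alpha\in T$ with $t_\beta<_Tt_\alpha$ for all $\beta<\alpha$, together with a countable set $A_\alpha\subseteq M\cup N$. Player II answers with a countable partial isomorphism $f_\alpha$ between $M$ and $N$ such that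

* (i) $f_\alpha$ extends all $f_\beta$ for $\beta<\alpha$;
* (ii) the domain of $f_\alpha$ contains $A_\alpha\cap M$;
* (iii) the range of $f_\alpha$ contains $A_\alpha\cap N$.

The game ends when Player I can no longer choose a node as required. Player II wins if she can make a legal move at every round; otherwise Player I wins. If $T$ has no uncountable branch, every play ends after countably many rounds, since the nodes played form a branch.

In Section 1 we saw that for $M^\circ,N^\circ$ Player II wins when $T$ is one node, and does not win when $T$ is a chain of two nodes. The following question is posed in Omer Ben-Neria, Siiri Kivimäki, Menachem Magidor and Jouko Väänänen, "Aronszajn trees and maximality", arXiv:2305.07880 (2023): are there, for every $T\in\mathcal T_1$, non-isomorphic models $M$ and $N$ of cardinality $\aleph_1$ such that Player II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_T$? A positive answer is known under CH, and without CH for trees consisting of countable branches joined together at the root. We prove the following.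

**Theorem A (ZFC).** For every $T\in\mathcal T_1$ there are non-isomorphic models $M,N$ of cardinality $\aleph_1$ such that Player II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_T$.

No cardinal arithmetic is used. Two further theorems, B and C, are stated and proved in Sections 9 and 10. Because Theorem B concerns larger cardinals, we fix throughout a regular uncountable cardinal $\kappa$ and call a set **small** if it has fewer than $\kappa$ elements. On a first reading take $\kappa=\omega_1$ and read "countable" for "small". The game $\mathrm{EF}^\kappa(M,N)_T$, for $|M|=|N|=\kappa$, is defined as above with "countable" replaced by "small". We use three facts about $\kappa$.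

* (K1) A union of fewer than $\kappa$ small sets is small, and the supremum of fewer than $\kappa$ ordinals below $\kappa$ is below $\kappa$. This is regularity.
* (K2) A nondecreasing function $e:\kappa\to\omega$ is eventually constant. If $e$ is bounded, it is constant from the point where it attains its maximum. If it were unbounded, let $\gamma_n$ be least with $e(\gamma_n)\ge n$. Then $\gamma=\sup_n\gamma_n<\kappa$, and $e(\gamma)\ge n$ for all $n$, which is absurd.
* (K3) If a set of size $\kappa$ is split into fewer than $\kappa$ pieces, one piece has size $\kappa$, by (K1). A subset of $\kappa$ of size $\kappa$ is unbounded in $\kappa$.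

## 3. From systems of sets to pairs of models

The pair in Section 1 came from the sets $(\gamma,\omega_1)$ and their inclusions. We now do the same for any system of sets and maps.

**Formal sums mod 2.** For a set $Z$ let $\mathbb F_2[Z]$ be the $\mathbb F_2$-vector space of finite subsets of $Z$, with symmetric difference as addition. We write $[z]$ for the basis vector $\{z\}$, $\operatorname{supp}v$ for the finite set $v$ itself, and $\operatorname{aug}(v)=|v|\bmod 2$. A map $\rho:Z\to Z'$ induces the linear map $\rho_*$ with $\rho_*[z]=[\rho(z)]$. For instance, if $\rho(a)=\rho(b)=c$ and $\rho(d)=e\neq c$, then $\rho_*([a]+[b]+[d])=[e]$. The rule we shall use is this: for $v\in\mathbb F_2[Z]$ and $D\subseteq Z'$,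
$$|\operatorname{supp}(\rho_*v)\cap D|\equiv|\operatorname{supp}v\cap\rho^{-1}[D]| \pmod 2. \tag{1}$$
Both sides are additive in $v$ modulo 2, and they agree for $v=[z]$. Taking $D=Z'$ gives $\operatorname{aug}\rho_*v=\operatorname{aug}v$. Taking $D=\{z'\}$ gives $\operatorname{supp}\rho_*v\subseteq\rho[\operatorname{supp}v]$. Hence $|\operatorname{supp}\rho_*v|\le|\operatorname{supp}v|$, and if equality holds, $\rho$ maps $\operatorname{supp}v$ bijectively onto $\operatorname{supp}\rho_*v$.

**Systems and coherent families.** A system consists of nonempty sets $Z_j$ $(j\in J)$ and a set of maps $\rho:Z_j\to Z_k$ between some of them, called arrows. A **coherent family** for the system is $(F_j)_{j\in J}$ with $F_j\in\mathbb F_2[Z_j]$, $\operatorname{aug}F_j=1$, and $\rho_*F_j=F_k$ for every arrow $\rho:Z_j\to Z_k$.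

Example: if $Z_\gamma=(\gamma,\omega_1)$ for $\gamma<\omega_1$, with the inclusions $Z_\gamma\to Z_\beta$ $(\beta<\gamma)$ as arrows, a coherent family is one finite odd set contained in every tail. So there is none.

**The models of a system.** Let $V_j^\varepsilon=\{v\in\mathbb F_2[Z_j]:\operatorname{aug}v=\varepsilon\}$ for $\varepsilon\in\{0,1\}$, and
$$M=\bigsqcup_{j\in J}\{j\}\times V_j^0,\qquad N=\bigsqcup_{j\in J}\{j\}\times V_j^1 .$$
The relations are given by the same formulas in both: $P_j=\{(j,v)\}$, the fibre over $j$; $R_{j,w}=\{((j,v),(j,v+w))\}$ for $w\in V_j^0$; and $S_\rho=\{((j,v),(k,\rho_*v))\}$ for each arrow $\rho:Z_j\to Z_k$. The proofs below would work without the relations $R_{j,w}$; they do no harm, and we keep them in the definition.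

**Lemma 1.** Let $M,N$ be the models of a system.

* (a) If $h:M\to N$ is an isomorphism, then $h(j,0)=(j,F_j)$ for a coherent family $(F_j)_{j\in J}$.
* (b) Let $J'\subseteq J$ and $z_j\in Z_j$ for $j\in J'$ be such that $\rho(z_j)=z_k$ for every arrow $\rho:Z_j\to Z_k$ with $j,k\in J'$. Then $(j,v)\mapsto(j,v+[z_j])$ is a bijection from the fibres of $M$ over $J'$ onto the fibres of $N$ over $J'$ that preserves and reflects all relations.
* (c) If $|J|=\kappa$ and $1\le|Z_j|\le\kappa$ for all $j$, then $|M|=|N|=\kappa$.

*Proof.* (a) $h$ preserves each $P_j$, so $h(j,0)=(j,F_j)$ with $F_j\in V^1_j$. Since $\rho_*0=0$, the relation $S_\rho((j,0),(k,0))$ holds in $M$. So $S_\rho((j,F_j),(k,F_k))$ holds in $N$, which says $\rho_*F_j=F_k$.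

(b) On the fibre over $j$ the map $v\mapsto v+[z_j]$ changes the augmentation by 1, and it is undone by adding $[z_j]$ again. So it is a bijection $V_j^0\to V_j^1$. The relations $P_j$ are clearly respected. For $R_{j,w}$: $u=v+w$ if and only if $u+[z_j]=(v+[z_j])+w$. For $S_\rho$ with $\rho:Z_j\to Z_k$: since $\rho_*[z_j]=[z_k]$, we have $u=\rho_*v$ if and only if $u+[z_k]=\rho_*(v+[z_j])$.

(c) $|\mathbb F_2[Z_j]|\le\kappa$, so $|M|,|N|\le\kappa\cdot\kappa=\kappa$. Each $V_j^0$ contains $0$ and each $V_j^1$ contains some $[z]$, so $|M|,|N|\ge|J|=\kappa$. $\square$

So we look for a system with no coherent family in which Player II can always find compatible points for all the indices that Player I has touched so far. The points will encode the play itself.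

## 4. Histories and the bookkeeping of Player II

For the rest of these notes, until said otherwise, $T$ is a tree with $|T|\le\kappa$ in which every node has fewer than $\kappa$ predecessors. The second condition is automatic if $T$ has no branch of size $\kappa$, because the predecessors of a node form a branch of size at most $\kappa$. The **height** $\mathrm{ht}(t)$ is the order type of $\{s:s<_Tt\}$, so $\mathrm{ht}(t)<\kappa$. For $\alpha\le\mathrm{ht}(t)$ let $t{\restriction}\alpha$ be the unique $s\le_Tt$ of height $\alpha$, and let $T_\alpha$ be the set of nodes of height $\alpha$.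

A **stage** is a triple $x=(t,\sigma,\zeta)$ with $t\in T$ and $\sigma<\zeta<\kappa$. We write $t(x),\sigma(x),\zeta(x)$ for its entries and $\mathrm{ht}(x)=\mathrm{ht}(t(x))$. Think of it as the promise "node $t$ is active from time $\sigma$ up to, but not including, time $\zeta$".

A **history** of length $\delta\le\kappa$ is a function $f$ from $\delta$ to stages such that

* (H1) $\sigma(f(\beta))\le\beta<\zeta(f(\beta))$, and $f(\beta')=f(\beta)$ for all $\beta'<\delta$ with $\sigma(f(\beta))\le\beta'<\zeta(f(\beta))$;
* (H2) if $\beta<\beta'<\delta$ and $f(\beta)\ne f(\beta')$, then $t(f(\beta))<_Tt(f(\beta'))$.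

Example: if $\mathrm{ht}(u)=3$, let $f$ have value $(0_T,0,5)$ on $[0,5)$ and value $(u,5,\omega)$ on $[5,\omega)$. This is a history of length $\omega$; it may skip heights. If $T=\{0_T\}$, then (H2) allows only one stage, so a nonempty history of length $\delta$ is constant with value $(0_T,0,\zeta)$ for some $\zeta\ge\delta$. This $\zeta$ is the promise of Section 1.

Restrictions of histories to ordinals are histories. Unions of increasing chains of histories are histories too, since (H1) and (H2) speak about two times $\beta,\beta'$, which lie together in one member of the chain. For each $\gamma<\kappa$ there is a history of length $\gamma+1$, namely the constant one with value $(0_T,0,\gamma+1)$.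

**Lemma 2 (bookkeeping).** Assume $T$ has no branch of size $\kappa$. In a play of $\mathrm{EF}^\kappa(M,N)_T$ let $t_\alpha$ be the nodes of Player I, and suppose that at each round $\alpha$ an ordinal $\eta_\alpha<\kappa$ is given, depending on the play so far. Then every round number $\alpha$ is below $\kappa$, and Player II can define, round by round, histories $h_\alpha$ of lengths $\delta_\alpha<\kappa$ such that $h_\alpha$ extends $h_\beta$ for $\beta<\alpha$, $\delta_\alpha>\eta_\alpha$, and every stage $x$ occurring in $h_\alpha$ has $t(x)\in\{t_\beta:\beta\le\alpha\}$ and $\zeta(x)\le\delta_\alpha$.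

*Proof.* The nodes played are strictly increasing, so a round $\kappa$ would give the branch $\{t_\beta:\beta<\kappa\}$ of size $\kappa$. Hence $\alpha<\kappa$. Suppose $h_\beta$ is defined for all $\beta<\alpha$. Put $\delta'=\sup_{\beta<\alpha}\delta_\beta$, which is below $\kappa$ by (K1), and $h'=\bigcup_{\beta<\alpha}h_\beta$ (for $\alpha=0$: $\delta'=0$, $h'=\emptyset$). Then $h'$ is a history of length $\delta'$ all of whose stages have $\zeta\le\delta'$ and nodes among the $t_\beta$ with $\beta<\alpha$. Put $\delta_\alpha=\max(\delta',\eta_\alpha)+1$, and let $h_\alpha$ extend $h'$ with the constant value $x=(t_\alpha,\delta',\delta_\alpha)$ on $[\delta',\delta_\alpha)$.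

(H1) holds: the old stages have their whole interval below $\delta'$, where $h'$ is a history, and the new stage is active exactly on $[\sigma(x),\zeta(x))=[\delta',\delta_\alpha)$. (H2) holds: if $\beta<\delta'\le\beta'$, the node of $h_\alpha(\beta)$ is some $t_{\beta''}$ with $\beta''<\alpha$, and $t_{\beta''}<_Tt_\alpha$. The remaining requirements are clear. $\square$

**Systems that read histories.** We say that a system reads histories if each index $j$ carries an ordinal $\gamma(j)<\kappa$, and each history $f$ of length $>\gamma(j)$ a point $z_j(f)\in Z_j$, such that

* (Z1) $z_j(f)$ depends only on $f{\restriction}(\gamma(j)+1)$;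
* (Z2) for every arrow $\rho:Z_j\to Z_k$ we have $\gamma(k)\le\gamma(j)$, and $\rho(z_j(f))=z_k(f)$ for all histories $f$ of length $>\gamma(j)$.

Example: for $\kappa=\omega_1$ and $T=\{0_T\}$, the system $Z_\gamma=(\gamma,\omega_1)$ reads histories with $\gamma(\gamma)=\gamma$ and $z_\gamma(f)=\zeta(f(0))$. This lies in $Z_\gamma$, since $\zeta(f(0))\ge\operatorname{length}(f)>\gamma$.

For a history $f$ of length $\delta$ put $f^*(j,v)=(j,v+[z_j(f)])$ for all $(j,v)\in M$ with $\gamma(j)<\delta$. By (Z2) and Lemma 1(b), with $J'=\{j:\gamma(j)<\delta\}$, this maps the fibres of $M$ over $J'$ bijectively onto those of $N$, preserving and reflecting all relations. So every restriction of $f^*$ is a partial isomorphism. By (Z1), if a history $f'$ extends $f$, then $f'^*$ extends $f^*$.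

**Lemma 3.** Assume $T$ has no branch of size $\kappa$. If a system reads histories and its models $M,N$ have cardinality $\kappa$, then Player II has a winning strategy in $\mathrm{EF}^\kappa(M,N)_T$.

*Proof.* At round $\alpha$, when I has played $t_\alpha,A_\alpha$, let $\eta_\alpha$ be the supremum of the ordinals $\gamma(j)$ over all $j$ whose fibre, in $M$ or in $N$, meets $A_\alpha$. Since $A_\alpha$ is small, $\eta_\alpha<\kappa$ by (K1). Take $h_\alpha$ from Lemma 2. All fibres met by $A_\alpha$ have $\gamma(j)\le\eta_\alpha<\delta_\alpha$. Let
$$C_\alpha=\bigcup_{\beta<\alpha}C_\beta\ \cup\ (A_\alpha\cap M)\ \cup\ (h_\alpha^*)^{-1}[A_\alpha\cap N],\qquad f_\alpha=h_\alpha^*{\restriction}C_\alpha .$$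
By induction and (K1), $C_\alpha$ is a small subset of the domain of $h_\alpha^*$. So $f_\alpha$ is a small partial isomorphism. It extends $f_\beta$ for $\beta<\alpha$, since $C_\beta\subseteq C_\alpha$ and $h_\alpha^*$ extends $h_\beta^*$. Its domain contains $A_\alpha\cap M$, and its range contains $A_\alpha\cap N$. So II has a legal move at every round. $\square$

It remains to find a system that reads histories, has $|J|=\kappa$ and $|Z_j|\le\kappa$, and has no coherent family.

## 5. Remembering the whole history, and why it costs $2^{\aleph_0}$

Let $\kappa=\omega_1$ and $T\in\mathcal T_1$ in this section. The most natural choice is to remember everything: $J=\omega_1$, $Z_\gamma$ is the set $H_\gamma$ of all histories of length $\gamma+1$, the arrows are the restriction maps $H_\gamma\to H_\beta$ for $\beta<\gamma$, and $z_\gamma(f)=f{\restriction}(\gamma+1)$. This system reads histories.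

**Lemma 4.** The system of the sets $H_\gamma$ has no coherent family.

*Proof.* Let $(F_\gamma)$ be one and $S_\gamma=\operatorname{supp}F_\gamma$. Since the arrow $\rho:H_\gamma\to H_\beta$ has $\rho_*F_\gamma=F_\beta$, we have $|S_\beta|\le|S_\gamma|$. By (K2) $|S_\gamma|$ is constant for $\gamma\ge\gamma_0$, and then restriction maps $S_\gamma$ bijectively onto $S_\beta$ for $\gamma_0\le\beta<\gamma$. As $|S_{\gamma_0}|$ is odd, there is some $p\in S_{\gamma_0}$. Let $p_\gamma$ be the unique element of $S_\gamma$ that restricts to $p$. The restriction of $p_\gamma$ to $\beta+1$ is in $S_\beta$ and restricts to $p$, so it is $p_\beta$. Hence $f=\bigcup_{\gamma\ge\gamma_0}p_\gamma$ is a history of length $\omega_1$. Each stage $x$ is active in $f$ only at times below $\zeta(x)<\omega_1$, so uncountably many stages occur in $f$, and by (H2) their nodes form an uncountable branch of $T$. This is a contradiction. $\square$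

Under CH we are done: $|H_\gamma|\le\aleph_1^{\aleph_0}\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}=\aleph_1$, so Lemmas 1, 3 and 4 prove Theorem A. Without CH exactly one thing breaks, namely the cardinality of the models. Suppose that $T$ contains a chain $t_0<_Tt_1<_T\dots<_Tt_\omega$. For every infinite $D=\{0=d_0<d_1<\dots\}\subseteq\omega$ there is a history of length $\omega+1$ with value $(t_n,d_n,d_{n+1})$ on $[d_n,d_{n+1})$ and value $(t_\omega,\omega,\omega+1)$ at $\omega$. Different $D$ give different histories. So $|H_\omega|\ge2^{\aleph_0}$, and if CH fails, $M$ and $N$ have more than $\aleph_1$ elements.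

So each $Z_j$ should remember only finitely much about the history. The danger is that finite pieces of memory might fit together coherently without coming from any long history.

## 6. Finite records and the active stage

We return to general $\kappa$. For a history $f$ of length $>\gamma$ and $\alpha<\kappa$ let
$$Y_\alpha(f,\gamma)=f(\beta)\quad\text{for the least }\beta\le\gamma\text{ with }\mathrm{ht}(f(\beta))\ge\alpha,$$
if there is such a $\beta$, and $Y_\alpha(f,\gamma)=\bot$ otherwise. This is the first stage, up to time $\gamma$, that reaches height $\alpha$. It depends only on $f{\restriction}(\gamma+1)$.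

Take the example from Section 4, with value $(0_T,0,5)$ on $[0,5)$ and $(u,5,\omega)$ on $[5,\omega)$, $\mathrm{ht}(u)=3$. At $\gamma=4$ we have $Y_0=(0_T,0,5)$ and $Y_1=\bot$. At $\gamma=7$ we have $Y_0=(0_T,0,5)$, $Y_1=Y_2=Y_3=(u,5,\omega)$ and $Y_4=\bot$.

**Lemma 5.** Let $f$ be a history of length $>\gamma$.

* (1) If $Y_\alpha(f,\gamma)=x\ne\bot$, the least $\beta$ in the definition is $\sigma(x)$. Hence for $\beta\le\gamma$: $Y_\alpha(f,\beta)=x$ if $\sigma(x)\le\beta$, and $Y_\alpha(f,\beta)=\bot$ otherwise. If $Y_\alpha(f,\gamma)=\bot$, then $Y_\alpha(f,\beta)=\bot$ for all $\beta\le\gamma$.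
* (2) If $Y_\alpha(f,\gamma)=\bot$, then $\mathrm{ht}(f(\gamma))<\alpha$.
* (3) $\mathrm{ht}(f(\gamma))=i$ if and only if $Y_i(f,\gamma)$ is a stage $x$ with $\mathrm{ht}(x)=i$ and $\gamma<\zeta(x)$.
* (4) If $\alpha\le\alpha'$ and $Y_\alpha(f,\gamma)=x$, $Y_{\alpha'}(f,\gamma)=x'$ are both $\ne\bot$, then $t(x)\le_Tt(x')$; hence $t(x){\restriction}\alpha=t(x'){\restriction}\alpha$.

*Proof.* (1) Let $\beta_0$ be the least $\beta$, so $x=f(\beta_0)$. By (H1), $\sigma(x)\le\beta_0$ and $f(\sigma(x))=x$. So $\mathrm{ht}(f(\sigma(x)))\ge\alpha$, and minimality gives $\sigma(x)\ge\beta_0$. Thus the first time that height $\alpha$ is reached is $\sigma(x)$. For $\beta\le\gamma$ the search up to $\beta$ finds it if and only if $\sigma(x)\le\beta$. If no time up to $\gamma$ reaches height $\alpha$, then no time up to $\beta$ does.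

(2) The time $\gamma$ itself does not reach height $\alpha$.

(3) Suppose $x=f(\gamma)$ has height $i$. If $\beta\le\gamma$ and $f(\beta)\ne x$, then $t(f(\beta))<_Tt(x)$ by (H2), so $\mathrm{ht}(f(\beta))<i$. Therefore the first time $\le\gamma$ of height $\ge i$, which exists because $\gamma$ is one, has value $x$. That is, $Y_i(f,\gamma)=x$. By (H1) $\gamma<\zeta(x)$. Conversely, let $Y_i(f,\gamma)=x$ with $\mathrm{ht}(x)=i$ and $\gamma<\zeta(x)$. By (1), $\sigma(x)\le\gamma$ and $f(\sigma(x))=x$. Since $\sigma(x)\le\gamma<\zeta(x)$, (H1) gives $f(\gamma)=x$.

(4) A time that reaches $\alpha'$ also reaches $\alpha$, so the least time for $\alpha$ is at most the least time for $\alpha'$. By (H2), $x=x'$ or $t(x)<_Tt(x')$. Since $\mathrm{ht}(x)\ge\alpha$, both nodes have the same predecessor-or-equal of height $\alpha$. $\square$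

Part (3) is the reason for writing the end time $\zeta$ into a stage: a record that includes the height $i$ decides whether the active node has height exactly $i$. In the example, at time $7$: $Y_0=(0_T,0,5)$ has height $0$ but has expired, $Y_2$ has height $3\neq2$, and $Y_3=(u,5,\omega)$ has height $3$ and $7<\omega$. Indeed the active height is $3$.

**Records.** For $\gamma<\kappa$, finite $a\subseteq\kappa$ and a history $f$ of length $>\gamma$ put
$$y_{\gamma,a}(f)=(Y_\alpha(f,\gamma))_{\alpha\in a},$$
and let $Y_{\gamma,a}$ be the set of values of $y_{\gamma,a}$ on histories of length $\gamma+1$. There are natural maps $Y_{\gamma,a}\to Y_{\gamma,b}$ for $b\subseteq a$, restricting $y$ to $b$. For $\beta<\gamma$ there is a map $Y_{\gamma,a}\to Y_{\beta,a}$, which keeps $y(\alpha)$ if it is a stage with $\sigma(y(\alpha))\le\beta$ and replaces it by $\bot$ otherwise. By Lemma 5(1) it sends $y_{\gamma,a}(f)$ to $y_{\beta,a}(f)$.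

**Records alone do not suffice.** Let $\kappa=\omega_1$ and let $T$ be a chain $t_0<_Tt_1<_T\cdots$ of type $\omega$. For $\alpha\in a$ put
$$q_{\gamma,a}(\alpha)=(t_\alpha,\alpha,\alpha+1)\ \text{ if }\alpha<\omega\text{ and }\alpha\le\gamma,\qquad q_{\gamma,a}(\alpha)=\bot\ \text{ otherwise.}$$
This is in $Y_{\gamma,a}$. Take $n<\omega$ above all finite elements of $a$, and let $f$ have the value $(t_m,m,m+1)$ at $m$ for $m<n$, $m\le\gamma$, and the value $(t_n,n,\gamma+1)$ at all $\beta$ with $n\le\beta\le\gamma$. For $\alpha\in a$ with $\alpha<\omega$, height $\alpha<n$ is first reached at time $\alpha$, if $\alpha\le\gamma$, and not at all if $\alpha>\gamma$; infinite heights are never reached. So $y_{\gamma,a}(f)=q_{\gamma,a}$. The points $q_{\gamma,a}$ are compatible under both kinds of maps, because $\sigma(q_{\gamma,a}(\alpha))=\alpha$. Hence the $[q_{\gamma,a}]$ form a coherent family for the system of the $Y_{\gamma,a}$ alone, although $T$ is countable. This family cheats: at time $\omega$ all stages $(t_n,n,n+1)$ have expired and no stage is active, but a finite record cannot see this, since the active stage might sit at a finite height outside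 $a$.

So we make the system show the active stage $f(\gamma)$ as well. It cannot be transported to earlier times, because $f(\gamma)$ does not determine $f(\beta)$ for $\beta<\sigma(f(\gamma))$. We therefore show it only at time $\gamma$, and tie it to the record at time $\gamma$.

**The record system.** Put
$$x_{\gamma,a}(f)=(f(\gamma),y_{\gamma,a}(f)),$$
and let $X_{\gamma,a}$ be the set of values of $x_{\gamma,a}$ on histories of length $\gamma+1$. The indices $j\in J$ are all symbols for the sets $X_{\gamma,a}$ and $Y_{\gamma,a}$ $(\gamma<\kappa,\ a\in[\kappa]^{<\omega})$. We write $Z_j$ for the set with index $j$, $\gamma(j)$ for its $\gamma$, and $z_j(f)$ for the corresponding value $x_{\gamma,a}(f)$ or $y_{\gamma,a}(f)$. The arrows are: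

* (A1) $X_{\gamma,a}\to Y_{\gamma,a}$, $(x,y)\mapsto y$;
* (A2) $X_{\gamma,a}\to X_{\gamma,b}$ and $Y_{\gamma,a}\to Y_{\gamma,b}$ for $b\subseteq a$, restricting $y$ to $b$ (and keeping $x$);
* (A3) $Y_{\gamma,a}\to Y_{\beta,a}$ for $\beta<\gamma$: keep $y(\alpha)$ if it is a stage with $\sigma(y(\alpha))\le\beta$, and replace it by $\bot$ otherwise.

*This system reads histories.* (Z1) holds by definition. For (Z2), $\rho(z_j(f))=z_k(f)$ is clear for (A1) and (A2), and it is Lemma 5(1) for (A3). In particular each arrow does take values in $Z_k$: a point of $Z_j$ is $z_j(f)$ for some $f$ of length $\gamma(j)+1$, and $z_k(f)=z_k(f{\restriction}(\gamma(k)+1))\in Z_k$.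

*The sizes are right.* There are at most $\kappa$ stages because $|T|\le\kappa$. So each $Z_j$, consisting of finite tuples of stages and $\bot$, has size at most $\kappa$. It is nonempty because of the constant history. And $|J|=\kappa$. By Lemma 1(c), the models have size $\kappa$. No assumption on $2^{\aleph_0}$ was used.

**How the active stage defeats the cheating family.** In the example of the chain of type $\omega$, suppose that the family $[q_{\gamma,a}]$ on the records extends to a coherent family for the whole record system. Fix $\delta\ge\omega$. Let $r$ be the finite set of heights of the stages $x$ in $\operatorname{supp}F(X_{\delta,\emptyset})$; all of them are finite ordinals, since $T$ has no others. Count, modulo 2, the pairs $(x,q')\in\operatorname{supp}F(X_{\delta,r})$ with $\mathrm{ht}(x)\in r$. Projecting to $X_{\delta,\emptyset}$, rule (1) gives $|\operatorname{supp}F(X_{\delta,\emptyset})|$, which is odd. On the other hand, by Lemma 5(3), the condition $\mathrm{ht}(x)\in r$ can be read off from $q'$: it says that some $q'(i)$, $i\in r$, is a stage of height $i$ with $\delta<\zeta(q'(i))$. Projecting to $Y_{\delta,r}$, we count such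 $q'$ in $\operatorname{supp}F(Y_{\delta,r})=\{q_{\delta,r}\}$. But $q_{\delta,r}(i)=(t_i,i,i+1)$ and $\delta\ge\omega>i+1$, so the count is $0$. This is a contradiction. The general proof runs the same double count.

## 7. A coherent family yields a long branch

**Proposition 6.** Let $T$ be a tree with $|T|\le\kappa$ in which every node has height $<\kappa$. If a coherent family for the record system exists, then $T$ has a branch of cardinality $\kappa$.

*Proof.* Write $F(X_{\gamma,a})$ and $F(Y_{\gamma,a})$ for the members of the family.

**Step 1. Stabilizing the records.** This step makes the record part of the family independent of time: *for each finite $a\subseteq\kappa$ there are $\gamma_a<\kappa$ and a finite set $Q_a$ of functions from $a$ to stages and $\bot$ such that $\operatorname{supp}F(Y_{\gamma,a})=Q_a$ for all $\gamma\ge\gamma_a$.*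

Let $S_\gamma=\operatorname{supp}F(Y_{\gamma,a})$, and for $\beta<\gamma$ let $\rho_{\gamma\beta}:Y_{\gamma,a}\to Y_{\beta,a}$ be the arrow (A3). Keeping the entries with $\sigma\le\gamma$ and then those with $\sigma\le\beta$ is the same as keeping those with $\sigma\le\beta$; so $\rho_{\gamma\beta}\circ\rho_{\gamma'\gamma}=\rho_{\gamma'\beta}$ for $\beta<\gamma<\gamma'$. By coherence and the remarks after (1), $S_\beta\subseteq\rho_{\gamma\beta}[S_\gamma]$ and $|S_\beta|\le|S_\gamma|$. By (K2) there is $\gamma'$ such that $|S_\gamma|$ is constant for $\gamma\ge\gamma'$. Then $\rho_{\gamma\beta}$ maps $S_\gamma$ bijectively onto $S_\beta$ whenever $\gamma'\le\beta<\gamma$.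

For $p\in S_{\gamma'}$ put $p_{\gamma'}=p$, and for $\gamma>\gamma'$ let $p_\gamma$ be the unique element of $S_\gamma$ with $\rho_{\gamma\gamma'}(p_\gamma)=p$. For $\gamma'\le\beta<\gamma$ we have $\rho_{\gamma\beta}(p_\gamma)=p_\beta$, since for $\beta>\gamma'$ the left side is in $S_\beta$ and is mapped to $p$ by $\rho_{\beta\gamma'}$. So for $\gamma\ge\gamma'$ the set $S_\gamma$ consists of the members $p_\gamma$ of finitely many threads. In such a thread, $p_\beta(\alpha)$ is either $p_\gamma(\alpha)$ or $\bot$, by definition of (A3). So once the coordinate $\alpha$ of the thread is a stage, it stays that stage. Each of the finitely many coordinates of the finitely many threads changes at most once, and so from some $\gamma_a<\kappa$ on nothing changes. Let $Q_a=S_{\gamma_a}$. $\diamond$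

Since the coefficients are in $\mathbb F_2$, for $\gamma\ge\gamma_a$ we have
$$F(Y_{\gamma,a})=\sum_{q\in Q_a}[q]. \tag{2}$$

**Step 2. The stable records have no blanks.** This step excludes cheating and is the heart of the proof: *if $q\in Q_a$ and $\alpha\in a$, then $q(\alpha)\ne\bot$.*

Suppose $q\in Q_a$ and $q(\alpha)=\bot$. Let $\delta\ge\gamma_a$. The arrow (A1) sends $F(X_{\delta,a})$ to $F(Y_{\delta,a})$, in which $q$ has coefficient $1$. By (1) with $D=\{q\}$, the number of elements of $\operatorname{supp}F(X_{\delta,a})$ of the form $(x,q)$ is odd. Each such $(x,q)$ is $(f(\delta),y_{\delta,a}(f))$ for some history $f$, and $Y_\alpha(f,\delta)=q(\alpha)=\bot$; so $\mathrm{ht}(x)<\alpha$ by Lemma 5(2). Let $r_\delta\subseteq\alpha$ be the finite set of heights of these $x$.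

Since $\alpha<\kappa$, there are fewer than $\kappa$ finite subsets of $\alpha$. By (K3) there is a finite $r\subseteq\alpha$ such that $r_\delta=r$ for $\kappa$ many $\delta$, hence for unboundedly many. Put $a'=a\cup r$. Choose $\delta$ with $r_\delta=r$, with $\delta\ge\gamma_a$ and $\delta\ge\gamma_{a'}$, and with $\delta\ge\zeta(x)$ for every stage $x$ that occurs as a value of a member of $Q_{a'}$. These are finitely many lower bounds below $\kappa$, because $Q_{a'}$ is a finite set of functions on a finite set. Note that $r$ was fixed before $\delta$, and so $Q_{a'}$ does not depend on the choice of $\delta$.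

Let $n\in\{0,1\}$ be the number, modulo 2, of elements $(x,q')\in\operatorname{supp}F(X_{\delta,a'})$ with $q'{\restriction}a=q$ and $\mathrm{ht}(x)\in r$. We compute $n$ twice.

*Through $X_{\delta,a}$.* The arrow $X_{\delta,a'}\to X_{\delta,a}$ is $(x,q')\mapsto(x,q'{\restriction}a)$. The elements counted are those in the preimage of $D=\{(x,q)\in X_{\delta,a}:\mathrm{ht}(x)\in r\}$. By (1) and coherence, $n$ is the parity of $|\operatorname{supp}F(X_{\delta,a})\cap D|$. Since $r=r_\delta$, every element $(x,q)$ of $\operatorname{supp}F(X_{\delta,a})$ with second entry $q$ lies in $D$, and there is an odd number of them. So $n=1$.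

*Through $Y_{\delta,a'}$.* Let $(x,q')\in X_{\delta,a'}$. As $r\subseteq a'$, Lemma 5(3) says that $\mathrm{ht}(x)\in r$ if and only if

> for some $i\in r$, $q'(i)$ is a stage of height $i$ with $\delta<\zeta(q'(i))$.

This is a property of $q'$ only. So the elements counted form the part of $\operatorname{supp}F(X_{\delta,a'})$ in the preimage, under $X_{\delta,a'}\to Y_{\delta,a'}$, of the set of those $q'$ that have this property and satisfy $q'{\restriction}a=q$. By (1) and coherence, $n$ is the parity of the number of such $q'$ in $\operatorname{supp}F(Y_{\delta,a'})=Q_{a'}$. By the choice of $\delta$, all stages occurring in $Q_{a'}$ have $\zeta\le\delta$, so no $q'\in Q_{a'}$ has the property. So $n=0$.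

This contradiction proves Step 2. $\diamond$

**Step 3. Passing to nodes of $T$.** This step turns the stable records into a coherent family of odd finite sets of nodes, one for each height. For $\alpha<\kappa$ put
$$g_\alpha=\sum_{q\in Q_{\{\alpha\}}}\big[t(q(\alpha)){\restriction}\alpha\big]\in\mathbb F_2[T_\alpha].$$
This makes sense: by Step 2 $q(\alpha)$ is a stage, and it has height at least $\alpha$ because it is a value of $Y_\alpha$. Moreover $\operatorname{aug}g_\alpha=|Q_{\{\alpha\}}|\bmod2=\operatorname{aug}F(Y_{\gamma,\{\alpha\}})=1$ for $\gamma\ge\gamma_{\{\alpha\}}$.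

Let $\alpha<\alpha'$ and $a=\{\alpha,\alpha'\}$, and take $\gamma\ge\gamma_a,\gamma_{\{\alpha\}},\gamma_{\{\alpha'\}}$. The arrows $Y_{\gamma,a}\to Y_{\gamma,\{\alpha\}}$ and $Y_{\gamma,a}\to Y_{\gamma,\{\alpha'\}}$ and (2) give
$$\sum_{p\in Q_{\{\alpha\}}}[p]=\sum_{q\in Q_a}\big[q{\restriction}\{\alpha\}\big],\qquad \sum_{p\in Q_{\{\alpha'\}}}[p]=\sum_{q\in Q_a}\big[q{\restriction}\{\alpha'\}\big].$$
By Step 2 no $p$ or $q$ here has the value $\bot$. So we may apply the linear maps induced by $p\mapsto t(p(\alpha)){\restriction}\alpha$ and $p\mapsto t(p(\alpha')){\restriction}\alpha'$, defined on the records without blanks, and obtain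
$$g_\alpha=\sum_{q\in Q_a}\big[t(q(\alpha)){\restriction}\alpha\big],\qquad g_{\alpha'}=\sum_{q\in Q_a}\big[t(q(\alpha')){\restriction}\alpha'\big].$$
Each $q\in Q_a$ is $y_{\gamma,a}(f)$ for some history $f$. By Lemma 5(4), $t(q(\alpha)){\restriction}\alpha=t(q(\alpha')){\restriction}\alpha$. Hence, for the map $\pi:T_{\alpha'}\to T_\alpha$, $\pi(s)=s{\restriction}\alpha$,
$$\pi_*g_{\alpha'}=g_\alpha. \tag{3}$$

**Step 4. Reading off the branch.** This step extracts a thread from the $g_\alpha$, as in Lemma 4. By (3), $|\operatorname{supp}g_\alpha|$ is nondecreasing in $\alpha$. By (K2) it is constant for $\alpha\ge\alpha_0$, and the constant is at least $1$ because $\operatorname{aug}g_\alpha=1$. So restriction maps $\operatorname{supp}g_{\alpha'}$ bijectively onto $\operatorname{supp}g_\alpha$ for $\alpha_0\le\alpha<\alpha'$. Fix $s\in\operatorname{supp}g_{\alpha_0}$, and for $\alpha\ge\alpha_0$ let $s_\alpha$ be the unique element of $\operatorname{supp}g_\alpha$ with $s_\alpha{\restriction}\alpha_0=s$. For $\alpha_0\le\alpha<\alpha'$ the node $s_{\alpha'}{\restriction}\alpha$ is in $\operatorname{supp}g_\alpha$ and restricts to $s$, so $s_{\alpha'}{\restriction}\alpha=s_\alpha$,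 that is, $s_\alpha<_Ts_{\alpha'}$. Thus $\{s_\alpha:\alpha_0\le\alpha<\kappa\}$ is a branch of cardinality $\kappa$. $\square$

## 8. Theorem A: the models of the record system

*Proof of Theorem A.* Let $\kappa=\omega_1$, let $T\in\mathcal T_1$, and let $M,N$ be the models, in the sense of Section 3, of the record system of $T$. Since $T$ has no uncountable branch, every node has countably many predecessors, so everything above applies. The system has $|J|=\aleph_1$ and $1\le|Z_j|\le\aleph_1$, so $|M|=|N|=\aleph_1$ by Lemma 1(c).

If there were an isomorphism $h:M\to N$, Lemma 1(a) would give a coherent family, and Proposition 6 an uncountable branch of $T$, a contradiction. So $M\not\cong N$.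

The record system reads histories (Section 6), so Player II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_T$ by Lemma 3. $\blacksquare$

In the play itself, at round $\alpha$ Player II looks at which fibres Player I has touched, opens a stage $(t_\alpha,\delta',\delta_\alpha)$ that lasts beyond all of them, and translates every fibre over an index $j$ with $\gamma(j)<\delta_\alpha$ by the point $z_j(h_\alpha)$. For the one-node tree the fibres over the indices $Y_{\gamma,\{0\}}$ are those of Section 1: $Y_{\gamma,\{0\}}$ consists of the records with value $(0_T,0,\zeta)$, $\gamma<\zeta<\omega_1$, and the arrows (A3) between these sets are the inclusions of tails.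

## 9. $2^\kappa$ models in a finite vocabulary

**Theorem B (ZFC).** Let $\kappa$ be regular uncountable and let $T$ be a tree with $|T|\le\kappa$ and no branch of cardinality $\kappa$. There are structures $M_A$ $(A\subseteq\kappa)$ of cardinality $\kappa$, in the vocabulary $\{<,Q\}$ with $<$ binary and $Q$ ternary, such that

* $M_A\not\cong M_B$ for $A\ne B$;
* for all $A,B$, Player II has a winning strategy in $\mathrm{EF}^\kappa(M_A,M_B)_T$.

The number $2^\kappa$ of models is the maximum possible for this vocabulary.

The plan is to take $\kappa$ copies of the fibres, to let $A$ decide which copies are even and which are odd, and to name the $\kappa$ many relations by the elements of a rigid copy of $\kappa$.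

*Proof.* **Step 1. The structures.** This step packs everything into two relations. Let $J,Z_j,V_j^\varepsilon$ come from the record system of $T$, and let $\chi_A:\kappa\to\{0,1\}$ be the characteristic function of $A$. The universe of $M_A$ is
$$\kappa\ \sqcup\ \{(\xi,j,v):\xi<\kappa,\ j\in J,\ v\in V_j^{\chi_A(\xi)}\},$$
and $<$ is the usual order on $\kappa$ and holds of no other pairs. Consider the following symbols, each interpreted as a binary relation on the non-ordinal elements:

* $P_{\xi,j}$, the diagonal $\{(x,x)\}$ of the $(\xi,j)$-fibre;
* $R_{\xi,j,w}=\{((\xi,j,v),(\xi,j,v+w))\}$, for $w\in V_j^0$;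
* $S_{\xi,\rho}=\{((\xi,j,v),(\xi,k,\rho_*v))\}$, for each arrow $\rho:Z_j\to Z_k$.

There are $\kappa$ symbols, since $|J|=\kappa$, each $V_j^0$ has size at most $\kappa$, and there are at most $\kappa$ arrows. Enumerate them in type $\kappa$, independently of $A$. Let $Q(\eta,x,y)$ hold if and only if $\eta<\kappa$ and the $\eta$-th relation holds of $(x,y)$. Clearly $|M_A|=\kappa$.

**Step 2. Non-isomorphism.** This step reduces to Proposition 6. Let $\varphi:M_A\to M_B$ be an isomorphism. It maps the field of $<$, which is $\kappa$, onto the field of $<$, preserving the order. The only order-automorphism of $\kappa$ is the identity, so $\varphi$ is the identity on $\kappa$. Hence $\varphi$ preserves each listed relation. Suppose $\xi\in A\,\triangle\,B$. Replacing $\varphi$ by $\varphi^{-1}$ and exchanging $A$ and $B$ if necessary, let $\chi_A(\xi)=0$ and $\chi_B(\xi)=1$. Because of the relations $P_{\xi,j}$, $\varphi$ maps the $(\xi,j)$-fibre of $M_A$ onto that of $M_B$, so the restriction of $\varphi$ to the elements with first coordinate $\xi$ is an isomorphism from the model built from the $V_j^0$ to the model built from the $V_j^1$. By Lemma 1(a)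 a coherent family exists, and by Proposition 6 $T$ has a branch of size $\kappa$, a contradiction. So $A=B$.

**Step 3. The strategy.** This step repeats Lemma 3 with translations only on the copies where $A$ and $B$ differ. For a history $h$ of length $\delta$ let $h^\star$ be the identity on $\kappa$, and
$$h^\star(\xi,j,v)=\big(\xi,\,j,\,v+(\chi_A(\xi)+\chi_B(\xi))\,[z_j(h)]\big)\quad\text{for }\gamma(j)<\delta,$$
where the coefficient is taken in $\mathbb F_2$. On the $(\xi,j)$-fibre this is the identity if $\chi_A(\xi)=\chi_B(\xi)$, and otherwise it is translation by $[z_j(h)]$, which changes the augmentation. In both cases it is a bijection $V_j^{\chi_A(\xi)}\to V_j^{\chi_B(\xi)}$. It preserves and reflects the listed relations. For $P$ this is clear. For the other two write $c=\chi_A(\xi)+\chi_B(\xi)$; then $u=v+w$ if and only if $u+c[z_j(h)]=(v+c[z_j(h)])+w$, and, since $\rho(z_j(h))=z_k(h)$, $u=\rho_*v$ if and only if $u+c[z_k(h)]=\rho_*(v+c[z_j(h)])$. As $h^\star$ is the identity on $\kappa$ and maps non-ordinals to non-ordinals, it preserves and reflects $<$ and $Q$. So each restriction of $h^\star$ is a partial isomorphism from $M_A$ to $M_B$,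 and if $h'$ extends $h$, then $h'^\star$ extends $h^\star$.

At round $\alpha$ let $\eta_\alpha<\kappa$ be the supremum of $\gamma(j)$ over all $j$ for which some $(\xi,j,v)$ is in $A_\alpha$; here $A_\alpha$ is the small set played by I, and (K1) is used. Take $h_\alpha$ from Lemma 2, and put $C_\alpha=\bigcup_{\beta<\alpha}C_\beta\cup(A_\alpha\cap M_A)\cup(h_\alpha^\star)^{-1}[A_\alpha\cap M_B]$ and $f_\alpha=h_\alpha^\star{\restriction}C_\alpha$. Since $\gamma(j)<\delta_\alpha$ for all $j$ concerned, $A_\alpha\cap M_A$ is in the domain and $A_\alpha\cap M_B$ in the range of $h_\alpha^\star$. By Lemma 2 we have $\alpha<\kappa$, so $C_\alpha$ is small by (K1). So $f_\alpha$ is a small partial isomorphism that extends all earlier $f_\beta$, and the move is legal. II can always move and wins.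

**Step 4. The number of models.** This step checks the last sentence. Every structure of cardinality $\kappa$ is isomorphic to one with universe $\kappa$, and on $\kappa$ there are $2^\kappa$ choices of a binary and a ternary relation. So no family of pairwise non-isomorphic structures of cardinality $\kappa$ in this vocabulary has more than $2^\kappa$ members. $\square$

## 10. Uncountable branches and the size of the clock

**Theorem C.**

1. For a tree $T$ with $|T|\le\aleph_1$, there are non-isomorphic $M,N$ of cardinality $\aleph_1$ with II winning $\mathrm{EF}^{\omega_1}(M,N)_T$ if and only if $T$ has no uncountable branch. Moreover, for trees of size $\le\aleph_1$ in which all heights are countable, the models $M,N$ of the record system satisfy: $M\cong N$ if and only if $T$ has an uncountable branch.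
2. The cardinality bound on $T$ cannot simply be dropped: there is a tree $T^*$ with no uncountable branch and $|T^*|\le2^{2^{\aleph_0}}$ such that II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_{T^*}$ for no non-isomorphic $M,N$ of cardinality $\aleph_1$.

*Proof of 1.* "If" is Theorem A. For "only if" we show that an uncountable branch lets Player I exhaust the models. An uncountable branch $B$ is well-ordered by $<_T$: given a nonempty $B'\subseteq B$ and $t\in B'$, either $t$ is the least element of $B'$, or the elements of $B'$ below $t$ form a nonempty subset of the well-ordered set of predecessors of $t$, and their least element is the least element of $B'$. Since $|B|=\aleph_1$, the order type of $B$ is at least $\omega_1$, so $B$ contains an increasing sequence $(t_\alpha)_{\alpha<\omega_1}$. Let $M,N$ have cardinality $\aleph_1$, and suppose II has a winning strategy. Let I play $t_\alpha$ at round $\alpha<\omega_1$, with $A_\alpha$ consisting of the $\alpha$-th element in an enumeration of $M\cup N$ of type $\omega_1$. Using her strategy, II survives all rounds $\alpha<\omega_1$. Then $\bigcup_{\alpha<\omega_1}f_\alpha$ is a union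 of an increasing chain of partial isomorphisms, with domain $M$ and range $N$. So it is an isomorphism, and $M\cong N$.

For the last claim let $|T|\le\aleph_1$ with all heights countable. If $M\cong N$, Lemma 1(a) and Proposition 6 with $\kappa=\omega_1$, which did not assume the absence of uncountable branches, give an uncountable branch. Conversely, let $T$ have an uncountable branch. As just shown, there is an increasing sequence $(t_\beta)_{\beta<\omega_1}$ in $T$. Then $f(\beta)=(t_\beta,\beta,\beta+1)$ is a history of length $\omega_1$: each stage is active only at time $\beta$, and the nodes increase. Its translation $f^*$ is defined on all fibres, so by Lemma 1(b) with $J'=J$ it is an isomorphism $M\to N$.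

*Proof of 2.* The tree $T^*$ will collect, for every pair of non-isomorphic models, all attempts to build an isomorphism between them. We may assume that models of size $\aleph_1$ have universe $\omega_1$.

**Step 1. The tree of attempts for one pair.** This step defines the pieces of $T^*$. For non-isomorphic $M,N$ on $\omega_1$ let $\Sigma(M,N)$ be the set of all sequences $(g_\beta)_{\beta<\alpha}$, $\alpha<\omega_1$, of countable partial isomorphisms from $M$ to $N$ that are $\subseteq$-increasing and satisfy $\beta\in\operatorname{dom}g_\beta\cap\operatorname{ran}g_\beta$. Ordered by end-extension, it is a tree with root $\emptyset$: the predecessors of a sequence are its proper initial segments. An uncountable branch consists of sequences of uncountably many different lengths, each end-extending the shorter ones. So its union is a sequence $(g_\beta)_{\beta<\omega_1}$ of the same kind of length $\omega_1$, and $\bigcup_{\beta<\omega_1}g_\beta$ is a partial isomorphism with domain and range $\omega_1$, that is, an isomorphism. This is impossible, so $\Sigma(M,N)$ has no uncountable branch.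

**Step 2. Gluing.** This step bounds the number of pieces. There are at most $\aleph_1^{\aleph_0}=2^{\aleph_0}$ countable partial maps from $\omega_1$ to $\omega_1$, so $|\Sigma(M,N)|\le(2^{\aleph_0})^{\aleph_0}\cdot\aleph_1=2^{\aleph_0}$. Moreover $\Sigma(M,N)$ is determined by the set of countable partial isomorphisms from $M$ to $N$, a subset of a set of size $2^{\aleph_0}$. So, whatever the vocabularies, there are at most $2^{2^{\aleph_0}}$ different trees $\Sigma(M,N)$. Let $T^*$ be their disjoint union with roots identified. Then $|T^*|\le2^{2^{\aleph_0}}$. Non-root nodes from different pieces are incomparable, so apart from the root a branch of $T^*$ lies in one piece, and $T^*$ has no uncountable branch.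

**Step 3. Player I uses II's own moves as his clock.** This step shows that II cannot win. Let $M\not\cong N$ be on $\omega_1$, and suppose II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_{T^*}$. Against it let I play at round $\alpha$ the node
$$t_\alpha=(f_\beta)_{\beta<\alpha}\in\Sigma(M,N),$$
where the $f_\beta$ are II's previous moves, together with the set $A_\alpha$ consisting of the element $\alpha$ of $M$ and the element $\alpha$ of $N$. By the rules, each $f_\beta$ is a countable partial isomorphism, the $f_\beta$ increase, and $\beta\in\operatorname{dom}f_\beta\cap\operatorname{ran}f_\beta$. So $t_\alpha$ is indeed in $\Sigma(M,N)$, and $t_\beta<_{T^*}t_\alpha$ for $\beta<\alpha$. These moves are legal for all $\alpha<\omega_1$, and II's strategy answers each of them. So $\{t_\alpha:\alpha<\omega_1\}$ is an uncountable branch of $T^*$, a contradiction. $\square$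

By Theorem A such a tree $T^*$ is not in $\mathcal T_1$, and as it has no uncountable branch, $|T^*|>\aleph_1$.
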